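\title{Continuous real functions with large image on subsets of metrizable spaces}

\begin{abstract}
We prove in ZFC that for every metrizable space $X$ and every $A\subseteq X$ with $|A|\le\mathfrak c$ there is a continuous function $f:X\to\mathbb R$ with $|f[A]|=|A|$. This gives a negative answer to a question posed by Lipin under the negation of the Continuum Hypothesis. More generally, one bounded function serves any family of fewer than $\operatorname{cf}(\mathfrak c)$ sets at once and is injective on those of size less than $\mathfrak c$. The proof moves the problem to the Hilbert cube and uses a Bing map to build continuum many finite-dimensional quotients of the cube whose cells are nested; a counting argument shows that all but fewer than $\mathfrak c$ of them preserve the cardinality of $A$.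
\end{abstract}

\section{The question and the results}

Let $A$ be a subset of a topological space $X$. A continuous function $f:X\to\mathbb R$ tells apart $|f[A]|$ points of $A$, and this number is at most $\min(|A|,\mathfrak c)$, where $\mathfrak c=|\mathbb R|$. Can one function reach the bound? In a discrete space every function is continuous, so it can. In a general space, even a compact Hausdorff one, it need not. Let $X$ be the one-point compactification of an uncountable discrete space. For continuous $f:X\to\mathbb R$ each set $\{x:|f(x)-f(\infty)|\ge 1/n\}$ is finite, so $f[X]$ is countable. (Throughout, \emph{countable} means of cardinality at most $\omega$.)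

For metrizable spaces this collapse to a countable image is impossible. It is a known result that if $X$ is metrizable, $A\subseteq X$, and $f[A]$ is countable for every continuous $f:X\to\mathbb R$, then $A$ is countable. Under the Continuum Hypothesis an uncountable set of size at most $\mathfrak c$ has size $\omega_1$, and $|f[A]|<\omega_1$ means that $f[A]$ is countable, so this result says that the bound is reached. When $\mathfrak c>\omega_1$ there is room for a milder collapse. Lipin \cite{Lipin} poses the following as an open question under $\neg CH$.

\begin{quote}
\emph{Is there a metrizable space $X$ and a subset $A\subseteq X$ such that $|f[A]|<|A|\le\mathfrak c$ for every continuous $f:X\to\mathbb R$?}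
\end{quote}

A priori ZFC${}+\neg CH$ could prove that such a pair exists, prove that none exists, or leave the matter undecided. We show that no such pair exists, and that ZFC alone proves this; the proof uses neither CH, nor its negation, nor the known result quoted above.

\begin{theorem}[ZFC]\label{thm:one}
If $X$ is metrizable, $A\subseteq X$ and $|A|\le\mathfrak c$, then there is a continuous $f:X\to\mathbb R$ with $|f[A]|=|A|$.
\end{theorem}

Theorem~\ref{thm:one} is the case $|I|=1$ of the following statement. Recall that the cofinality $\operatorname{cf}(\kappa)$ of an infinite cardinal $\kappa$ is the least number of sets of size less than $\kappa$ whose union has size $\kappa$, and that $\operatorname{cf}(\mathfrak c)>\omega$ by K\"onig's theorem.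

\begin{theorem}[ZFC]\label{thm:main}
Let $X$ be metrizable and let $(A_i)_{i\in I}$ be subsets of $X$ with $|I|<\operatorname{cf}(\mathfrak c)$ (in particular, any countable family). Then there is one bounded continuous $f:X\to\mathbb R$ such that $|f[A_i]|=\min(|A_i|,\mathfrak c)$ for all $i\in I$, and $f|A_i$ is injective for every $i$ with $|A_i|<\mathfrak c$.
\end{theorem}

The simplest cases point to this answer. Section~\ref{sec:linear} reduces the problem to subsets of the Hilbert cube $Q=[0,1]^\omega$ and settles it, with linear functionals only, when $|A|<\mathfrak c$ or when $X=\mathbb R^m$. The remaining case, a set of size exactly $\mathfrak c$ in the infinite-dimensional cube, looks different. There are only $\mathfrak c$ continuous functions on $Q$; finitely many of them are always constant on a common nondegenerate continuum (Section~\ref{sec:components}); and countably many of the natural functionals can all have finite image on a set of size $\mathfrak c$ (Example~\ref{ex:finite}). One could hope to build a counterexample by a recursion of length $\mathfrak c$ that defeats one function at a time. The theorem shows that no such recursion succeeds.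

The proof has three ingredients. Dimension theory shows that the partition of $Q$ into components of fibers of a map $Q\to\mathbb R^2$ is induced by a map into $\mathbb R^5$ (Section~\ref{sec:components}). A counting lemma shows that in a large family of partitions with nested cells, few partitions can lose cardinality on $A$ (Section~\ref{sec:nested}). A Bing map supplies the nesting (Section~\ref{sec:bing}). Section~\ref{sec:proof} assembles the proof, and Section~\ref{sec:sharp} discusses its range.

A \emph{continuum} is a nonempty compact connected metrizable space; it may be a point, and it is \emph{nondegenerate} if it has more than one point. A \emph{fiber} of a map is the preimage of a point. We use the Hausdorff metric on the nonempty closed subsets of $Q$. This space is compact. If $K_k\to K$, then every point of $K$ is the limit of a sequence of points $x_k\in K_k$, and every cluster point of such a sequence lies in $K$. A limit of continua is a continuum: if $K$ splits into two nonempty closed sets at distance $3\delta>0$, then for large $k$ the set $K_k$ lies in the union of their disjoint $\delta$-neighborhoods and meets both.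

\section{The Hilbert cube and linear functionals}\label{sec:linear}

\subsection*{Reduction to the cube}
Metrizability of $X$ is used only in the next lemma. A family of sets is \emph{discrete} if every point has a neighborhood that meets at most one member; the members are then pairwise disjoint. By Bing's metrization theorem, every metrizable space has a base that is a countable union of discrete families. A nonseparable space does not embed in $Q$, but a continuous injection is all that a cardinality question needs.

\begin{lemma}\label{lem:cube}
Let $X$ be metrizable, let $A\subseteq X$ with $|A|\le\mathfrak c$, and let $Y$ be the closure of $A$. There is a continuous injection $h:Y\to Q$. Moreover, for every continuous $F:Q\to\mathbb R$ the function $F\circ h$ extends to a bounded continuous $f:X\to\mathbb R$.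
\end{lemma}

\begin{proof}
Let $d\le1$ be a compatible metric on $Y$, and let $\bigcup_n\mathcal B_n$ be a base of $Y$ of nonempty open sets with each $\mathcal B_n$ discrete. The members of $\mathcal B_n$ are disjoint and each meets the dense set $A$, so $|\mathcal B_n|\le\mathfrak c$, and there is an injection $\theta_n:\mathcal B_n\to[0,2\pi)$. We give each member its own direction in the complex plane:
\[
\psi_n(y)=\begin{cases} d(y,Y\setminus U)\,e^{i\theta_n(U)} & \text{if } y\in U\in\mathcal B_n,\\ 0&\text{if } y\notin\bigcup\mathcal B_n,\end{cases}
\]
with $d(y,\emptyset)=1$. Each point has a neighborhood $W$ that meets at most one $U\in\mathcal B_n$. On $W$ the map $\psi_n$ is either $0$ or given throughout by the first formula, which vanishes off $U$. So $\psi_n$ is continuous. If $y\ne y'$, pick $n$ and $U\in\mathcal B_n$ with $y\in U$ and $y'\notin U$. Then $\psi_n(y)\ne0$ has argument $\theta_n(U)$, while $\psi_n(y')$ is $0$ or has another argument. Thus $(\psi_n)_n$ is a continuous injection of $Y$ into the countable power of the closed unit disk. The disk embeds in $[0,1]^2$, so this power embeds in $Q$, which gives $h$.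

A continuous $F:Q\to\mathbb R$ is bounded, so $F\circ h$ is bounded and continuous on the closed subset $Y$ of the normal space $X$, and Tietze's theorem extends it.
\end{proof}

So it suffices to find $F$ on $Q$ with a large image on $h[A]$. The coordinates of $Q$ do not suffice: each takes two values on $\{0,1\}^\omega$, a set of size $\mathfrak c$. We combine them linearly, along a one-parameter family, and begin with finite dimension.

\subsection*{Finite dimension}
For $u\in\mathbb R$ and $v=(v_0,\dots,v_{m-1})\in\mathbb R^m$ let $\ell_u(v)=\sum_{j<m}u^jv_j$.

\begin{lemma}\label{lem:vandermonde}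
\emph{(i)} For $v\ne w$ in $\mathbb R^m$, at most $m-1$ values of $u$ satisfy $\ell_u(v)=\ell_u(w)$.
\emph{(ii)} For infinite $W\subseteq\mathbb R^m$, at most $m-1$ values of $u$ satisfy $|\ell_u[W]|<|W|$.
\end{lemma}

\begin{proof}
(i) As a function of $u$, $\ell_u(v-w)$ is a nonzero polynomial of degree at most $m-1$.

(ii) Let $u_0,\dots,u_{m-1}$ be distinct. By (i) the map $(\ell_{u_0},\dots,\ell_{u_{m-1}})$ is injective on $\mathbb R^m$, so $|W|\le\prod_{i<m}|\ell_{u_i}[W]|$. A product of finitely many cardinals less than the infinite cardinal $|W|$ is less than $|W|$, so some factor equals $|W|$.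
\end{proof}

Part (i) for finite sets and part (ii) for infinite sets prove Theorem~\ref{thm:one} for $X=\mathbb R^m$. They also show that a continuous map into $\mathbb R^m$ with a large image on $A$ is as good as a real function with this property.

\subsection*{Infinite dimension}
Let $T=[\frac14,\frac12]$. For $t\in T$ and $x\in Q$ put
\[
L_t(x)=\sum_{n\ge0}x_nt^n .
\]
The series converges uniformly on $Q$, so $L_t$ is continuous. Part (i) of Lemma~\ref{lem:vandermonde} survives.

\begin{lemma}\label{lem:finite}
For $x\ne y$ in $Q$ the set $\{t\in T:L_t(x)=L_t(y)\}$ is finite. Hence, if $A\subseteq Q$ and $|A|<\mathfrak c$, then $L_t|A$ is injective for all but fewer than $\mathfrak c$ values of $t\in T$.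
\end{lemma}

\begin{proof}
The power series $\sum_n(x_n-y_n)t^n$ is nonzero and has coefficients in $[-1,1]$. It defines a nonzero analytic function on $|t|<1$, which has finitely many zeros in the compact set $T$. Each pair of distinct points of $A$ thus excludes finitely many $t$, and at most $|A|^2\cdot\omega<\mathfrak c$ values are excluded in all.
\end{proof}

With Lemma~\ref{lem:cube} this proves Theorem~\ref{thm:one} for $|A|<\mathfrak c$. For $|A|=\mathfrak c$ there are $\mathfrak c$ pairs and the count gives nothing. One would like to use the analog of part (ii), but it is false: a product of countably many finite sets can have size $\mathfrak c$.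

\begin{example}\label{ex:finite}
Let $t_0,t_1,\dots$ be distinct points of $T$. There is $A\subseteq Q$ with $|A|=\mathfrak c$ such that $L_{t_m}[A]$ is finite for every $m$. Let
\[
p_n(t)=4^{-n-1}\prod_{m<n}(t-t_m)=\sum_kc_{n,k}t^k .
\]
Then $\sum_k|c_{n,k}|\le4^{-n-1}2^n$, so $\sum_{n,k}|c_{n,k}|\le\frac12$. For $\sigma\in\{0,1\}^\omega$ the point $x(\sigma)$ with coordinates $x(\sigma)_k=\frac12+\sum_n\sigma_nc_{n,k}$ lies in $Q$, and by absolute convergence
\[
L_t(x(\sigma))=\frac1{2(1-t)}+\sum_n\sigma_np_n(t).
\]
Since $p_n(t_m)=0$ for $n>m$, the value $L_{t_m}(x(\sigma))$ depends only on $\sigma_0,\dots,\sigma_m$. If $\sigma$ and $\sigma'$ first differ at $m$, their values under $L_{t_m}$ differ by $\pm p_m(t_m)\ne0$. So $A=\{x(\sigma):\sigma\in\{0,1\}^\omega\}$ has size $\mathfrak c$.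
\end{example}

Infinitely many bad parameters are therefore no contradiction. We shall modify the family $(L_t)$ so that infinitely many bad parameters force almost all other parameters to be good.

\section{Components of fibers}\label{sec:components}

By Lemma~\ref{lem:vandermonde} we may aim at maps $Q\to\mathbb R^m$. The gain is that finitely many functions can detect the components of the fibers of a given map, and components are continua, whose position can be controlled.

A compact metrizable space $K$ has $\dim K\le n$ if every finite open cover has a finite open refinement in which each point lies in at most $n+1$ members. We recall four facts.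
\begin{itemize}
\item[(D1)] If $K$ is \emph{totally disconnected}, that is, contains no nondegenerate continuum, then $\dim K\le0$.
\item[(D2)] If $\Psi:K\to\mathbb R^m$ is continuous and every fiber has dimension at most $0$, then $\dim K\le m$. This is a case of Hurewicz's theorem on dimension-lowering maps \cite[1.12.4]{Engelking}.
\item[(D3)] If $\dim K\le n$, then $K$ embeds in $\mathbb R^{2n+1}$ (Menger--N\"obeling theorem).
\item[(D4)] $\dim[0,1]^n=n$, and a closed subspace of $K$ has dimension at most $\dim K$.
\end{itemize}
Since $Q$ contains $[0,1]^{m+1}$, facts (D1), (D2) and (D4) show that every continuous map $Q\to\mathbb R^m$ has a fiber that contains a nondegenerate continuum. Collapsing these continua removes the obstruction.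

\begin{lemma}\label{lem:five}
For every continuous $\Phi:Q\to\mathbb R^2$ there is a continuous $E:Q\to\mathbb R^5$ such that $E(x)=E(y)$ if and only if $x$ and $y$ lie in the same component of a fiber of $\Phi$.
\end{lemma}

\begin{proof}
Write $x\sim y$ if $x,y$ lie in the same component of a fiber of $\Phi$. Fibers are compact, so their components are continua, and $x\sim y$ holds exactly when $x,y$ lie in a continuum on which $\Phi$ is constant.

The relation $\sim$ is closed in $Q^2$. Let $x_k\to x$, $y_k\to y$, and let $K_k\ni x_k,y_k$ be continua on which $\Phi$ is constant. Along a subsequence $K_k$ converges to a continuum $K\ni x,y$. A point $z\in K$ is a limit of points $z_k\in K_k$, and $\Phi(z_k)=\Phi(x_k)$ gives $\Phi(z)=\Phi(x)$. So $x\sim y$.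

The quotient of a compact Hausdorff space by a closed equivalence relation is compact Hausdorff, and a Hausdorff continuous image of a compact metrizable space is metrizable. So $Q'=Q/{\sim}$ is compact metrizable. Let $\pi:Q\to Q'$ be the quotient map and write $\Phi=\Psi\circ\pi$ with $\Psi:Q'\to\mathbb R^2$ continuous.

The fibers of $\Psi$ are totally disconnected. Let $K$ be a continuum in a fiber of $\Psi$. If $\pi^{-1}[K]$ were the union of disjoint nonempty closed sets $F_1,F_2$, then each fiber of $\pi$ over $K$, being connected, would lie in one of them, and $\pi[F_1],\pi[F_2]$ would be disjoint nonempty compact sets covering $K$. So $\pi^{-1}[K]$ is a continuum. Since $\Phi$ is constant on it, it lies in one class of $\sim$, and $K$ is a point.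

By (D1) and (D2), $\dim Q'\le2$; by (D3), $Q'$ embeds in $\mathbb R^5$. Let $E$ be $\pi$ followed by this embedding.
\end{proof}

Applied to $L_t$ alone this gains nothing, because the fibers of $L_t$ are convex and hence connected. We shall apply it to $\Phi=(g,L_t)$ for one fixed function $g$. The next section identifies the property that $g$ must provide.

\section{Nested partitions}\label{sec:nested}

Let $(\mathcal P_t)_{t\in T}$ be a family of partitions of a set $\Omega$, indexed in this section by an arbitrary set $T$, and let $\mathcal P_t(z)$ be the cell of $\mathcal P_t$ that contains $z$. Consider two conditions.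
\begin{itemize}
\item[(S)] For $z\ne z'$ in $\Omega$, the set $\{t:\mathcal P_t(z)=\mathcal P_t(z')\}$ is finite.
\item[(N)] For all $z\in\Omega$ and $s,t\in T$, $\mathcal P_s(z)\subseteq\mathcal P_t(z)$ or $\mathcal P_t(z)\subseteq\mathcal P_s(z)$.
\end{itemize}
The partitions of $Q$ into fibers of $L_t$ satisfy (S) by Lemma~\ref{lem:finite}. They violate (N): moving from the center of $Q$ in the direction $(-t,1,0,0,\dots)$ preserves $L_t$ and changes $L_s$ for $s\ne t$.

The effect of (N) is visible in the following case.

\begin{example}\label{ex:cantor}
Let $\Omega=\{0,1\}^\omega$, and suppose that a family satisfying (S) and (N) contains, for each $n\in\omega$, the partition $\mathcal P_n$ into the cylinders determined by the first $n$ coordinates. These partitions have finitely many cells; they are as bad as possible for counting $\Omega$. We claim that all but countably many $\mathcal P_t$ are partitions into points. Let $D$ be a cell of $\mathcal P_t$ with points $a\ne y$. For large $n$ we have $y\notin\mathcal P_n(a)$, so $D\not\subseteq\mathcal P_n(a)$, and (N) gives $\mathcal P_n(a)\subseteq D$. Thus $\mathcal P_t$ puts a whole cylinder into one cell. A cylinder has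 two distinct points, so by (S) this happens to it for finitely many $t$ only, and there are countably many cylinders.
\end{example}

The bad partitions supply a small stock of cells that shrink to points. By nesting, any nontrivial cell of another partition must swallow a cell from the stock, and each cell from the stock is swallowed finitely often. The general case adds one step: the stock may contain singletons, and these must be set aside.

\begin{lemma}\label{lem:nested}
Let $(\mathcal P_t)_{t\in T}$ satisfy \emph{(S)} and \emph{(N)}, let $\kappa$ be a cardinal with $\operatorname{cf}(\kappa)>\omega$, and let $A\subseteq\Omega$ with $|A|=\kappa$. Call $t$ \emph{bad} if $A$ meets fewer than $\kappa$ cells of $\mathcal P_t$. Then fewer than $\kappa$ elements of $T$ are bad.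
\end{lemma}

\begin{proof}
If finitely many $t$ are bad, we are done. Otherwise fix distinct bad $t_0,t_1,\dots$, write $C_n(a)=\mathcal P_{t_n}(a)$, and let $\mathcal C=\{C_n(a):a\in A,\ n\in\omega\}$. This is a union of countably many sets of size less than $\kappa$, so $|\mathcal C|<\kappa$ because $\operatorname{cf}(\kappa)>\omega$.

Let $A^*$ be the set of $a\in A$ with $C_n(a)=\{a\}$ for some $n$. The map $a\mapsto\{a\}$ is an injection of $A^*$ into $\mathcal C$, so $|A^*|<\kappa$ and $|A\setminus A^*|=\kappa$.

For each $C\in\mathcal C$ with more than one point pick $x_C\ne y_C$ in $C$, and let $S$ be the set of $t$ with $\mathcal P_t(x_C)=\mathcal P_t(y_C)$ for some such $C$. By (S), $|S|\le|\mathcal C|\cdot\omega<\kappa$.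

Let $t\in T\setminus S$ and $a\in A\setminus A^*$. We claim that $D=\mathcal P_t(a)$ equals $\{a\}$. Suppose $y\in D\setminus\{a\}$. By (S) there is $n$ with $y\notin C_n(a)$, so $D\not\subseteq C_n(a)$, and (N) gives $C_n(a)\subseteq D$. Since $a\notin A^*$, the cell $C=C_n(a)$ has more than one point, and $x_C,y_C\in D$. So $t\in S$, a contradiction.

Hence for $t\notin S$ the points of $A\setminus A^*$ lie in distinct cells of $\mathcal P_t$, and $t$ is not bad. All bad $t$ lie in $S$.
\end{proof}

\begin{remark}
Both the cofinality hypothesis and (N) are needed. For $\kappa=\omega$, the cylinder partitions $\mathcal P_n$ and a countably infinite $A\subseteq\{0,1\}^\omega$ make every $n\in\omega$ bad. For (N), take $\Omega=T=\kappa=\omega_1$ and define $f_\alpha:\omega_1\to\omega$ by recursion. At stage $\beta$ choose the values $f_\alpha(\beta)$, $\alpha\le\beta$, pairwise distinct; then enumerate $\beta=\{\xi_0,\xi_1,\dots\}$ and choose $f_\beta(\xi_n)\notin\{f_{\xi_i}(\xi_n):i\le n\}$. If $\alpha=\xi_i<\beta$, then $f_\alpha$ and $f_\beta$ can agree only at $\xi_0,\dots,\xi_{i-1}$. The partitions $\mathcal P_t$ of $\omega_1$ according to the value $f_\alpha(t)$ satisfy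 (S), and each has countably many cells, so all $\omega_1$ indices are bad for $A=\omega_1$.
\end{remark}

\section{Bing maps}\label{sec:bing}

If the cells of $\mathcal P_t$ are the components of the fibers of $(g,L_t)$, then all cells through a point $a$ are continua in the one fiber $g^{-1}(g(a))$. Condition (N) then follows from a property of $g$ alone.

\begin{definition}
A continuous $g:Q\to\mathbb R$ is a \emph{Bing map} if any two intersecting continua $C,D$ contained in the same fiber of $g$ satisfy $C\subseteq D$ or $D\subseteq C$.
\end{definition}

Some fiber of $g$ contains a nondegenerate continuum, by Section~\ref{sec:components}. If $g$ is a Bing map, no fiber contains an arc, since $[0,\frac23]$ and $[\frac13,1]$ intersect and are not nested. The existence of Bing maps is a theorem of Levin \cite{Levin} and of Krasinkiewicz \cite{Krasinkiewicz}. We include a proof by the Baire category theorem.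

The point is to destroy, by a small perturbation of a given $g$, all pairs of continua that overlap in a prescribed way. We first measure the overlap by a function $\varphi$ that is at most $0$ on $C$ and reaches $-4$ there, and is at least $0$ on $D$ and reaches $4$ there. We then perturb $g$ so that on each new fiber $\varphi$ becomes a function of $g$, with a graph that cannot be traversed in this way. A monotone graph can be, so the graph must fold back. Let $\zeta:\mathbb R\to\mathbb R$ be the function with
\[
\zeta(j)=j,\qquad \zeta(j+\tfrac12)=j+3\qquad(j\in\mathbb Z)
\]
that is linear on each interval between consecutive points of $\frac12\mathbb Z$; see Figure~\ref{fig:zigzag}. The difference $\zeta(u)-u$ is piecewise linear with values $0$ and $\frac52$ at the break points, so $0\le\zeta(u)-u\le\frac52$.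

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.8,yscale=0.5]
\fill[gray!15] (0,-2.6) rectangle (1,5.4);
\draw[thick] (-2,-2)--(-1.5,1)--(-1,-1)--(-0.5,2)--(0,0)--(0.5,3)--(1,1)--(1.5,4)--(2,2)--(2.5,5)--(3,3);
\draw[->] (-2.2,-2.6)--(3.3,-2.6) node[right]{$u$};
\draw[dashed] (-2.2,2) node[left]{$j+2$} -- (1,2);
\draw[dashed] (0,1) -- (3.3,1) node[right]{$j+1$};
\draw[dotted] (-0.5,2)--(-0.5,-2.6);
\node[circle,fill,inner sep=1.5pt] at (-0.5,2) {};
\node[circle,fill,inner sep=1.5pt] at (1,1) {};
\node[below] at (-0.5,-2.6) {$j-\frac12$};
\node[below] at (0,-2.6) {$j$};
\node[below] at (1,-2.6) {$j+1$};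
\end{tikzpicture}
\caption{The graph of the zigzag $\zeta$, which alternately rises by $3$ and falls by $2$. The peak to the left of the shaded strip $[j,j+1]$, of height $j+2$, is higher than the valley at its right end, of height $j+1$.}
\label{fig:zigzag}
\end{figure}

\begin{lemma}\label{lem:zigzag}
There are no intervals $J^-,J^+\subseteq\mathbb R$ and points $q\in J^-\cap J^+$, $p\in J^-$, $r\in J^+$ such that $\zeta\le\zeta(q)$ on $J^-$, $\zeta\ge\zeta(q)$ on $J^+$, $\zeta(p)=\zeta(q)-4$ and $\zeta(r)=\zeta(q)+4$.
\end{lemma}

\begin{proof}
Suppose they exist, and let $j\in\mathbb Z$ with $q\in[j,j+1]$. On $[i,i+1]$ the function $\zeta$ takes values in $[i,i+3]$, and on $[j-\frac12,j]$ it falls from $j+2$ to $j$. Hence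
\[
\zeta\le j+3\ \text{ on }(-\infty,j+1],\qquad \zeta\ge j\ \text{ on }[j-\tfrac12,\infty),
\]
and $j\le\zeta(q)\le j+3$. Since $\zeta(r)\ge j+4$, we have $r>j+1\ge q$. So $j+1\in J^+$ and $\zeta(q)\le\zeta(j+1)=j+1$. Since $\zeta(p)\le j-1$, we have $p<j-\frac12<q$. So $j-\frac12\in J^-$ and $\zeta(q)\ge\zeta(j-\frac12)=j+2$. This is a contradiction.
\end{proof}

\begin{proposition}\label{prop:bing}
There is a Bing map $g:Q\to\mathbb R$.
\end{proposition}

\begin{proof}
Fix a countable base of $Q$. Consider the countably many quadruples $\tau=(B_0,V_0,B_1,V_1)$ in which $V_0,V_1$ are disjoint basic open sets and $B_i\subseteq V_i$ is the closure of a basic open set. Let $\mathcal G_\tau$ be the set of $g\in C(Q,\mathbb R)$ such that no fiber of $g$ contains continua $C,D$ with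
\begin{equation}\label{eq:overlap}
C\cap D\ne\emptyset,\quad C\cap B_0\ne\emptyset,\quad C\cap V_1=\emptyset,\quad D\cap B_1\ne\emptyset,\quad D\cap V_0=\emptyset .
\end{equation}

\emph{Every $g\in\bigcap_\tau\mathcal G_\tau$ is a Bing map.} Otherwise a fiber contains intersecting continua $C,D$ and points $c\in C\setminus D$, $d\in D\setminus C$. As $C$ and $D$ are closed, there are disjoint basic sets $V_0\ni c$, $V_1\ni d$ with $V_0\cap D=\emptyset=V_1\cap C$. By regularity there are closures $B_0\ni c$, $B_1\ni d$ of basic sets with $B_i\subseteq V_i$. Then \eqref{eq:overlap} holds and $g\notin\mathcal G_\tau$.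

The space $C(Q,\mathbb R)$ is complete in the supremum norm, so by Baire's theorem it remains to show that each $\mathcal G_\tau$ is open and dense.

\emph{Open.} Let $g_k\to g$ uniformly with $g_k\notin\mathcal G_\tau$, witnessed by $C_k,D_k$. Along a subsequence $C_k\to C$ and $D_k\to D$, and $C,D$ are continua. Cluster points of points chosen in $C_k\cap D_k$, $C_k\cap B_0$ and $D_k\cap B_1$ lie in $C\cap D$, $C\cap B_0$ and $D\cap B_1$, since $B_0,B_1$ are closed. The inclusions $C_k\subseteq Q\setminus V_1$ and $D_k\subseteq Q\setminus V_0$ pass to the limit, since these complements are closed. If $x,y\in C\cup D$, take $x_k\to x$, $y_k\to y$ with $x_k,y_k\in C_k\cup D_k$; then $g_k(x_k)=g_k(y_k)$, and uniform convergence gives $g(x)=g(y)$. So $g\notin\mathcal G_\tau$.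

\emph{Dense.} Let $g\in C(Q,\mathbb R)$ and $\varepsilon>0$. By Urysohn's lemma there are continuous $\alpha,\beta:Q\to[0,4]$ with $\alpha=4$ on $B_0$, $\alpha=0$ off $V_0$, $\beta=4$ on $B_1$, $\beta=0$ off $V_1$. Let $\varphi=\beta-\alpha$. Since $V_0\cap V_1=\emptyset$,
\[
\varphi=-4\text{ on }B_0,\qquad \varphi=4\text{ on }B_1,\qquad \varphi\le0\text{ off }V_1,\qquad \varphi\ge0\text{ off }V_0 .
\]
Put $w=g/\varepsilon$ and $g'=\varepsilon(\zeta\circ w-\varphi)$. Then $|g'-g|=\varepsilon\,|\zeta\circ w-w-\varphi|\le\varepsilon(\frac52+4)$, so $g'$ is as close to $g$ as we wish. We show that $g'\in\mathcal G_\tau$.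

Suppose that $C,D$ satisfy \eqref{eq:overlap} and lie in one fiber of $g'$. Then $\varphi\le0$ on $C$ and $\varphi\ge0$ on $D$. Take $x\in C\cap D$, so that $\varphi(x)=0$, and let $q=w(x)$. The function $\zeta\circ w-\varphi$ is constant on $C\cup D$ with value $\zeta(q)$, that is,
\[
\zeta(w(y))=\zeta(q)+\varphi(y)\qquad(y\in C\cup D).
\]
The sets $J^-=w[C]$ and $J^+=w[D]$ are intervals containing $q$, because $C$ and $D$ are connected. The identity gives $\zeta\le\zeta(q)$ on $J^-$ and $\zeta\ge\zeta(q)$ on $J^+$. At a point of $C\cap B_0$ it gives $p\in J^-$ with $\zeta(p)=\zeta(q)-4$, and at a point of $D\cap B_1$ it gives $r\in J^+$ with $\zeta(r)=\zeta(q)+4$. This contradicts Lemma~\ref{lem:zigzag}.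
\end{proof}

\section{Proof of the main theorem}\label{sec:proof}

Fix a Bing map $g$. For $t\in T=[\frac14,\frac12]$ let $E_t:Q\to\mathbb R^5$ be the map that Lemma~\ref{lem:five} assigns to $\Phi=(g,L_t)$. Note that $E_t(x)=E_t(y)$ implies $L_t(x)=L_t(y)$.

\begin{proposition}\label{prop:key}
If $A\subseteq Q$ and $|A|=\mathfrak c$, then $|E_t[A]|=\mathfrak c$ for all but fewer than $\mathfrak c$ values of $t\in T$.
\end{proposition}

\begin{proof}
Let $\mathcal P_t$ be the partition of $Q$ into the components of the fibers of $(g,L_t)$. These are the nonempty fibers of $E_t$, so $A$ meets exactly $|E_t[A]|$ cells of $\mathcal P_t$. Two points in one cell of $\mathcal P_t$ have the same value under $L_t$, so (S) follows from Lemma~\ref{lem:finite}. The cells $\mathcal P_s(z)$ and $\mathcal P_t(z)$ are continua through $z$ in the fiber $g^{-1}(g(z))$, so (N) holds because $g$ is a Bing map. Apply Lemma~\ref{lem:nested} with $\kappa=\mathfrak c$, which K\"onig's theorem allows.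
\end{proof}

For Theorem~\ref{thm:one} with $|A|=\mathfrak c$, one of the five coordinates of a suitable $E_t$ would finish the proof. For several sets the good coordinates may differ, so we use the functionals $\ell_u$ on $\mathbb R^5$.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Always $|f[A_i]|\le\min(|A_i|,\mathfrak c)$. If $|A_i|>\mathfrak c$ and $f$ takes $\mathfrak c$ values on a subset of $A_i$, then $|f[A_i]|=\mathfrak c$. So we may replace each such $A_i$ by a subset of size $\mathfrak c$ and assume $|A_i|\le\mathfrak c$ for all $i$. Then $A=\bigcup_iA_i$ has size at most $|I|\cdot\mathfrak c\le\mathfrak c$. Let $h$ be the injection of Lemma~\ref{lem:cube} for $A$, and put $A_i'=h[A_i]$, so $|A_i'|=|A_i|$. Call $i$ \emph{large} if $|A_i|=\mathfrak c$ and \emph{small} otherwise.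

\emph{Choice of $t$.} For large $i$ let $T_i=\{t\in T:|E_t[A_i']|<\mathfrak c\}$, and for small $i$ let $T_i$ be the set of $t\in T$ for which $L_t|A_i'$ is not injective. Then $|T_i|<\mathfrak c$ by Proposition~\ref{prop:key} and Lemma~\ref{lem:finite}. Since $|I|<\operatorname{cf}(\mathfrak c)$, the union $\bigcup_iT_i$ has size less than $\mathfrak c=|T|$. Pick $t\in T\setminus\bigcup_iT_i$ and put $W_i=E_t[A_i']\subseteq\mathbb R^5$. For large $i$ we have $|W_i|=\mathfrak c$. For small $i$ the map $E_t$ is injective on $A_i'$, because $L_t$ is.

\emph{Choice of $u$.} For large $i$ let $U_i=\{u\in\mathbb R:|\ell_u[W_i]|<\mathfrak c\}$; it has at most four elements by Lemma~\ref{lem:vandermonde}(ii). For small $i$ let $U_i$ be the set of $u$ for which $\ell_u|W_i$ is not injective; by Lemma~\ref{lem:vandermonde}(i) each pair of points of $W_i$ contributes at most four elements, so $|U_i|\le4|A_i|^2<\mathfrak c$. Using $|I|<\operatorname{cf}(\mathfrak c)$ once more, pick $u\in\mathbb R\setminus\bigcup_iU_i$.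

\emph{The function.} Let $F=\ell_u\circ E_t:Q\to\mathbb R$, and let $f:X\to\mathbb R$ be a bounded continuous extension of $F\circ h$, given by Lemma~\ref{lem:cube}. For large $i$, $f[A_i]=\ell_u[W_i]$ has size $\mathfrak c$. For small $i$, $f|A_i$ is the composition of the injections $h|A_i$, $E_t|A_i'$ and $\ell_u|W_i$, so it is injective and $|f[A_i]|=|A_i|$.
\end{proof}

This proves Theorem~\ref{thm:one} as well, and so answers the question: in ZFC, and hence in ZFC${}+\neg CH$, no metrizable $X$ has a subset $A$ with $|f[A]|<|A|\le\mathfrak c$ for all continuous $f:X\to\mathbb R$.

\section{Range and sharpness}\label{sec:sharp}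

\begin{corollary}\label{cor:exact}
For every metrizable $X$ and every $A\subseteq X$, of any cardinality,
\[
\max\{|f[A]|:f\in C(X,\mathbb R)\}=\min(|A|,\mathfrak c),
\]
and the maximum is attained by a bounded function.
\end{corollary}

This is Theorem~\ref{thm:main} for one set, together with the trivial upper bound. The known result quoted in the introduction follows: if every $f[A]$ is countable, then $\min(|A|,\mathfrak c)\le\omega$, so $|A|\le\omega$.

The limits of Theorem~\ref{thm:main} are already seen on the square.

\begin{lemma}\label{lem:square}
Every continuous $f:[0,1]^2\to\mathbb R$ has a fiber of size $\mathfrak c$.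
\end{lemma}

\begin{proof}
This holds if $f$ is constant. Otherwise let $\gamma$ be an interior point of the interval $f[[0,1]^2]$. The sets $\{f<\gamma\}$ and $\{f>\gamma\}$ are nonempty and open, so they contain points $a$ and $b$ of the open square. Let $m$ range over the $\mathfrak c$ points of the square on the perpendicular bisector of the segment $ab$. The broken lines from $a$ to $m$ to $b$ lie in the square by convexity and have pairwise only $a$ and $b$ in common. By the intermediate value theorem each meets $f^{-1}(\gamma)$ in a point other than $a,b$.
\end{proof}

\emph{Injectivity.} For $X=A=[0,1]^2$ no continuous $f:X\to\mathbb R$ is injective, by Lemma~\ref{lem:square}. So the injectivity clause of Theorem~\ref{thm:main} does not extend to sets of size $\mathfrak c$.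

\emph{The number of sets.} The hypothesis $|I|<\operatorname{cf}(\mathfrak c)$ cannot be replaced by $|I|\le\mathfrak c$. A continuous function on the square is determined by its values on a countable dense set, so $I=C([0,1]^2,\mathbb R)$ has size $\mathfrak c^\omega=\mathfrak c$. For $f\in I$ let $A_f$ be a fiber of $f$ of size $\mathfrak c$. Every continuous $f$ is constant on the member $A_f$ of the family $(A_f)_{f\in I}$. Thus the range of $|I|$ in Theorem~\ref{thm:main} is optimal when $\mathfrak c$ is regular, that is, when $\operatorname{cf}(\mathfrak c)=\mathfrak c$. For singular $\mathfrak c$ we do not settle the families with $\operatorname{cf}(\mathfrak c)\le|I|<\mathfrak c$.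

Finally, the result describes exactly what is needed of a space that is not metrizable.

\begin{corollary}\label{cor:general}
Let $X$ be any topological space and $A\subseteq X$. Some $f\in C(X,\mathbb R)$ has $|f[A]|=\min(|A|,\mathfrak c)$ if and only if some continuous map $h$ of $X$ into a metrizable space has $|h[A]|\ge\min(|A|,\mathfrak c)$. In particular, Theorem~\ref{thm:one} holds for all submetrizable spaces, that is, for spaces with a continuous injection into a metrizable space.
\end{corollary}

\begin{proof}
If $f$ is given, take $h=f$. Conversely, let $h:X\to M$ be given. From $\min(|A|,\mathfrak c)\le|h[A]|\le|A|$ we get $\min(|h[A]|,\mathfrak c)=\min(|A|,\mathfrak c)$. Corollary~\ref{cor:exact} yields a continuous $f_0:M\to\mathbb R$ whose image on $h[A]$ has this size; take $f=f_0\circ h$. If $h$ is injective, then $|h[A]|=|A|$ and the condition holds.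
\end{proof}

\begin{thebibliography}{9}

\bibitem{Engelking}
Engelking, \emph{Dimension Theory}.

\bibitem{Krasinkiewicz}
Krasinkiewicz, Bull. Polish Acad. Sci. Math. 44 (1996).

\bibitem{Levin}
Levin, Fund. Math. 151 (1996).

\bibitem{Lipin}
Anton Lipin, \emph{Relatively functionally countable subsets of products}, arXiv:2403.09785 (2024).

\end{thebibliography}
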